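# When do the principal $(n-1)$-minors generate a reduced ideal?

Throughout, $K$ is an algebraically closed field of arbitrary characteristic, $n\ge 2$, $X=(x_{ij})$ is an $n\times n$ matrix of independent indeterminates (a *generic* matrix), and $R=K[X]$ is the polynomial ring in its $n^2$ entries.

## 1. Principal minors, the adjugate, and reduced ideals

**Principal minors.** A minor of $X$ is *principal* if it uses the same set of indices for rows and columns. For $t\le n$, let $\mathfrak P_t\subseteq K[X]$ be the ideal generated by all principal $t$-minors.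

*Example.* $\mathfrak P_1=(x_{11},\dots,x_{nn})$ and $\mathfrak P_n=(\det X)$. For $n=3$,
$$\mathfrak P_2=(x_{22}x_{33}-x_{23}x_{32},\; x_{11}x_{33}-x_{13}x_{31},\; x_{11}x_{22}-x_{12}x_{21}).$$

**Adjugate.** $\operatorname{adj}X$ is the transpose of the cofactor matrix, so $X\operatorname{adj}X=\operatorname{adj}X\cdot X=\det X\cdot 1$. Its $i$-th diagonal entry is the principal $(n-1)$-minor omitting the index $i$. Put $a_i=(\operatorname{adj}X)_{ii}$; then
$$\mathfrak P_{n-1}=(a_1,\dots,a_n).$$
We use these standard facts. A matrix of rank $n$, $n-1$, or $\le n-2$ has an adjugate of rank $n$, $1$, or $0$, respectively. Also $\operatorname{adj}(AB)=\operatorname{adj}(B)\operatorname{adj}(A)$ and, for $3\times 3$ matrices,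
$$\operatorname{adj}(\operatorname{adj}A)=\det(A)\,A,\qquad \det(\operatorname{adj}A)=\det(A)^2 .$$

*Example.* For $A=\operatorname{diag}(a,b,c)$ we get $\operatorname{adj}A=\operatorname{diag}(bc,ac,ab)$ and $\operatorname{adj}(\operatorname{adj}A)=\operatorname{diag}(a^2bc,\,ab^2c,\,abc^2)=abc\cdot A$.

**Reduced ideals.** An ideal is *reduced* if the quotient ring has no nonzero nilpotents, that is, if the ideal equals its own radical.

*Example.* $(xy)\subset K[x,y]$ is reduced and $(x^2)$ is not.

**Associated primes and unmixedness.** A prime $\mathfrak p$ is associated to an ideal $\mathfrak a$, written $\mathfrak p\in\operatorname{Ass}(R/\mathfrak a)$, if it is the annihilator of an element of $R/\mathfrak a$. The minimal primes of $\mathfrak a$ are associated; the other associated primes are called *embedded*. If all associated primes have the same height, $\mathfrak a$ is *unmixed*. In a Cohen–Macaulay ring, an ideal of height $k$ generated by $k$ elements (a *complete intersection*) is unmixed.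

*Example.* $(x^2,xy)=(x)\cap(x^2,y)$ in $K[x,y]$ has height $1$ and two generators. After localizing at its only minimal prime $(x)$ it equals $(x)$, so it is reduced there; but $x$ is nilpotent and nonzero modulo $(x^2,xy)$. The defect sits at the embedded prime $(x,y)$. Keep this example in mind.

**Colon ideals.** $\mathfrak c:I=\{r\in R: rI\subseteq\mathfrak c\}$.

*Example.* $(xy):(x)=(y)$ in $K[x,y]$.

**The ideal of all $(n-1)$-minors.** Put $I=I_{n-1}(X)$. Its zero set is the set of matrices of rank $\le n-2$. We use the textbook theorem of Hochster and Eagon (see Bruns–Vetter, *Determinantal Rings*): $I$ is prime of height $4$ and $R/I$ is Cohen–Macaulay. We also use that the matrices of rank $\le r$ have codimension $(n-r)^2$.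

*Example.* For $n=2$, $I$ is generated by the four entries.

## 2. Reducedness of $\mathfrak P_{n-1}$: conjecture and classification

In "Ideals Generated by Principal Minors" (arXiv:1410.1910, 2014), Ashley K. Wheeler poses the following conjecture.

> **Conjecture.** For all $n\ge 2$, $\mathfrak P_{n-1}$ is reduced.

In plain words: if a polynomial in the entries of a matrix vanishes on every matrix whose adjugate has zero diagonal, is it already a combination of the $n$ diagonal entries of the adjugate? The answer depends on $n$.

**Theorem 1.** Let $K$ be any algebraically closed field and $n\ge 2$. Then $\mathfrak P_{n-1}$ is reduced if and only if $n\le 5$. More precisely: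

* (a) For every $n\ge 6$, $\mathfrak P_{n-1}$ is not reduced. So the conjecture is false, and the smallest counterexample is $n=6$.
* (b) For $n=2,3$, $\mathfrak P_{n-1}$ is prime. For $n=4,5$, $\mathfrak P_{n-1}=I_{n-1}\cap\mathfrak Q$ is an intersection of two incomparable primes, where $I_{n-1}$ is the ideal of all $(n-1)$-minors and $\mathfrak Q=\ker\big(K[X]\to(K[X]/\mathfrak P_{n-1})_{\det X}\big)$.

We go up in $n$. Sections 3–7 treat $n\le5$, and each time we note which feature of the argument is lost at the next step. Sections 8–11 treat $n\ge 6$. From here to the end of Section 7, $P$ stands for $\mathfrak P_{n-1}$.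

## 3. $n=2$ and $n=3$ by hand, with leading terms

For $n=2$, $P=(x_{11},x_{22})$ is visibly prime.

For $n=3$, take a lexicographic order in which the off-diagonal variables are larger than the diagonal ones. The three generators have leading terms $x_{23}x_{32}$, $x_{13}x_{31}$, $x_{12}x_{21}$. These are pairwise coprime, so by Buchberger's criterion the generators form a Gröbner basis, and the initial ideal $\operatorname{in}(P)$ is generated by squarefree monomials. That makes $P$ reduced: suppose $f^m\in P$ but $f\notin P$. Subtracting an element of $P$, we may assume that the leading monomial of $f$ is not in $\operatorname{in}(P)$. But the $m$-th power of this monomial is in $\operatorname{in}(P)$, which is a radical ideal, a contradiction.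

This suggests a first plan for all $n$: find a monomial order for which the leading terms of $a_1,\dots,a_n$ are squarefree and pairwise coprime. The plan cannot work once $n\ge 5$. If the leading terms were pairwise coprime, $\operatorname{in}(P)$ would be generated by $n$ pairwise coprime monomials, so it would have height $n$. Since $P$ and $\operatorname{in}(P)$ have the same Hilbert function, $P$ would have height $n$. But $P\subseteq I$ and $\operatorname{ht}I=4$. The matrices of rank $\le n-2$ form too large a piece of $V(P)$, so we have to look at $V(P)$ itself.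

## 4. The zero set of $\mathfrak P_{n-1}$, stratified by rank

We split $V(P)$ by the rank of the matrix. Let $n\ge 2$ be arbitrary.

**Step 1: invertible matrices.** *Purpose: show that here $P$ is as good as possible.* Inversion $X\mapsto X^{-1}$ is an automorphism of the ring $R_{\det X}$, and it sends $x_{ii}$ to $a_i/\det X$. Hence
$$(R/P)_{\det X}\;\cong\;\big(K[Z]/(z_{11},\dots,z_{nn})\big)_{\det Z}.$$
The right side is a localization of a polynomial ring in $n^2-n$ variables. It is nonzero because a cyclic permutation matrix is invertible with zero diagonal. So it is a domain of dimension $n^2-n$. The ring $R/\mathfrak Q$ embeds in it, and inverting one nonzero element of a finitely generated domain does not change the dimension. Therefore $\mathfrak Q$ is a prime of height $n$ containing $P$, $\det X\notin\mathfrak Q$, and $PR_{\det X}=\mathfrak QR_{\det X}$; in particular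
$$P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}. \tag{1}$$

**Step 2: rank $n-1$.** *Purpose: show that this stratum is too small to carry a component.* If $x$ has rank $n-1$, then $\operatorname{adj}x$ has rank $1$, its columns lie in $\ker x$ and its rows in the left kernel. So $\operatorname{adj}x=c\,uv^T$ with $c\ne 0$, where $u$ spans $\ker x$ and $v^T$ spans the left kernel. Thus $x\in V(P)$ if and only if $u_iv_i=0$ for all $i$. The pairs $([u],[v])$ with this property form the union, over nonempty proper subsets $S\subset\{1,\dots,n\}$, of the sets where $u$ is supported in $S$ and $v$ in the complement, that is, of copies of $\mathbb P^{|S|-1}\times\mathbb P^{n-|S|-1}$. The dimension is $n-2$. For fixed $[u],[v]$, the matrices $x$ are the isomorphisms from $K^n/Ku$ to the hyperplane $v^T=0$, a set of dimension $(n-1)^2$. So this stratum of $V(P)$ has dimension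
$$(n-2)+(n-1)^2=n^2-n-1 .$$

**Step 3: rank $\le n-2$.** Here $\operatorname{adj}x=0$, so all of $V(I)$ lies in $V(P)$. It has codimension $4$.

**Lemma 2.** Every prime $\mathfrak p\supseteq P$ contains $I$ or $\mathfrak Q$. If $\mathfrak p\supseteq P$ and $\mathfrak p\not\supseteq I$, then $P_{\mathfrak p}=\mathfrak Q_{\mathfrak p}$.

*Proof.* **Components.** Let $W$ be a component of $V(P)$ not contained in $V(I)$. Since $P$ has $n$ generators, Krull's theorem gives $\dim W\ge n^2-n$. If $W$ were contained in $\{\det=0\}$, its dense open subset $W\setminus V(I)$ would lie in the rank-$(n-1)$ stratum, of dimension $n^2-n-1$, which is impossible. So $W$ meets $\{\det\ne0\}$, where $V(P)$ and $V(\mathfrak Q)$ coincide by Step 1. Hence $W\subseteq V(\mathfrak Q)\subseteq V(P)$, and $W=V(\mathfrak Q)$ because $V(\mathfrak Q)$ is irreducible and $W$ is a component. So $V(P)=V(I)\cup V(\mathfrak Q)$, that is, $\sqrt P=I\cap\mathfrak Q$. A prime containing $P$ contains $I\cap\mathfrak Q$, hence $I$ or $\mathfrak Q$.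

**Away from $I$.** Let $\mathfrak p\supseteq P$, $\mathfrak p\not\supseteq I$. A prime between $P$ and $\mathfrak p$ does not contain $I$, so it contains $\mathfrak Q$. Thus $\mathfrak Q_{\mathfrak p}$ is the only minimal prime of $P_{\mathfrak p}$, which has height $n$ and $n$ generators. Being a complete intersection in a regular local ring, $P_{\mathfrak p}$ is unmixed, so it is $\mathfrak Q_{\mathfrak p}$-primary. A primary ideal is determined by its localization at its radical, so (1) gives $P_{\mathfrak p}=\mathfrak Q_{\mathfrak p}$. $\square$

What remains is to understand $P$ at primes containing $I$.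

## 5. Comparing $\mathfrak P_{n-1}$ with $I_{n-1}$ up to codimension $n$

**Lemma 3.** Let $n\in\{4,5\}$ and let $\mathfrak p\supseteq I$ be a prime with $\operatorname{ht}\mathfrak p\le n$. Then $P_{\mathfrak p}=I_{\mathfrak p}$.

*Proof.* **Step 1: reduction to a dimension count.** *Purpose: replace primes by points.* Let $C$ be the set of closed points $x\in V(I)$ with $P_x\ne I_x$; it is the set of closed points of the closed set $V(I)\cap\operatorname{Supp}(I/P)$. (The restriction to $V(I)$ is essential: at an invertible point of $V(\mathfrak Q)$ we have $I_x=R_x\neq P_x$, and there are many such points.) If $P_{\mathfrak p}\ne I_{\mathfrak p}$, then $\mathfrak p\in\operatorname{Supp}(I/P)$, so all closed points of $V(\mathfrak p)\subseteq V(I)$ lie in $C$, and $\dim C\ge n^2-\operatorname{ht}\mathfrak p\ge n^2-n$. So it suffices to show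
$$\dim C\le n^2-n-1. \tag{2}$$
The matrices of rank $\le n-3$ have dimension $n^2-9\le n^2-n-1$, so only points of rank exactly $n-2$ need attention.

**Step 2: a linear criterion at a point $x$ of rank $n-2$.** *Purpose: turn $P_x\neq I_x$ into linear algebra.* Choose $S,T\in GL_n(K)$ with $SxT=\operatorname{diag}(0_2,1_{n-2})$, and write $SXT=\begin{pmatrix}M_{11}&M_{12}\\M_{21}&M_{22}\end{pmatrix}$ with $M_{11}$ of size $2\times2$. In the local ring at $x$ the block $M_{22}$ is invertible. By row and column operations $SXT$ becomes $\operatorname{diag}(\Sigma,1_{n-2})$, up to invertible factors, with $\Sigma=M_{11}-M_{12}M_{22}^{-1}M_{21}$. The ideal of $(n-1)$-minors does not change under such operations. The $(n-1)$-minors of $\operatorname{diag}(\Sigma,1_{n-2})$ are, up to sign, the four entries of $\Sigma$, together with $0$ and $\det\Sigma$. So $I_x$ is generated by the four entries of $\Sigma$. Since $M_{12}$ and $M_{21}$ vanish at $x$, the differential of $\Sigma$ at $x$ in the direction $Z$ is the upper left $2\times 2$ block of $SZT$, which we call $\tau(Z)$. Its four entries are linearly independent linear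 forms in $Z$. Writing $\mathfrak m_x$ for the maximal ideal of the local ring, we conclude that $I_x/\mathfrak m_xI_x\to\mathfrak m_x/\mathfrak m_x^2$ is injective, and its image is the $4$-dimensional space of linear forms that factor through $\tau$. By Nakayama,
$$P_x=I_x\iff d_xa_1,\dots,d_xa_n \text{ span this image.}$$

Now compute $d_xa_i$. From $\operatorname{adj}(SXT)=\operatorname{adj}(T)\operatorname{adj}(X)\operatorname{adj}(S)$ we get $\operatorname{adj}X=c\,T\operatorname{adj}(SXT)\,S$ with $c=1/(\det S\det T)$. Consider $\operatorname{diag}(0_2,1_{n-2})+\varepsilon SZT$. A cofactor of it whose deleted row or column has index $\ge3$ is the determinant of an $(n-1)\times(n-1)$ matrix that has rank at most $n-3$ at $\varepsilon=0$, so it is $O(\varepsilon^2)$. The remaining four cofactors give $\varepsilon\operatorname{adj}(\tau(Z))+O(\varepsilon^2)$ in the upper left block of the adjugate. Hence, with $T_2$ the first two columns of $T$ and $S_2$ the first two rows of $S$,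
$$\operatorname{adj}(x+\varepsilon Z)=\varepsilon\,c\;T_2\,W\,S_2+O(\varepsilon^2),\qquad W=\operatorname{adj}(\tau(Z)).$$
As $Z$ varies, $W$ is an arbitrary $2\times2$ matrix, and $\tau(Z)\mapsto W$ is a linear bijection. The forms $d_xa_i$ fail to span the image exactly when they have a common zero $Z$ with $\tau(Z)\ne0$, that is, when some $W\ne0$ makes $\Omega=T_2WS_2$ have zero diagonal. The columns of $T_2$ form a basis of $\ker x$ and the rows of $S_2$ a basis of the left kernel. So the matrices $T_2WS_2$ are exactly the $\Omega$ with $x\Omega=0$ and $\Omega x=0$, and $\Omega\neq 0$ if and only if $W\ne0$. In summary: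
$$P_x\ne I_x\iff\text{there is }\Omega\ne0\text{ with zero diagonal and }x\Omega=\Omega x=0. \tag{3}$$
Such an $\Omega$ has rank $1$ or $2$.

**Step 3: counting pairs $(x,[\Omega])$.** *Purpose: prove (2).* The condition $x\Omega=\Omega x=0$ says that $x$ is induced by a map $K^n/\operatorname{im}\Omega\to\ker\Omega$.

*Rank 1.* $\Omega=uv^T$ with $u_iv_i=0$ for all $i$, so $[\Omega]$ varies in dimension $n-2$ (Section 4, Step 2). Given $\Omega$, $x$ is a map of rank $n-2$ between spaces of dimension $n-1$, so it varies in dimension $(n-1)^2-1$. The total is $n^2-n-2$.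

*Rank 2.* $\Omega=UV$ with $U\in K^{n\times2}$ and $V\in K^{2\times n}$ of rank $2$. If $p_i$ are the rows of $U$ and $q_i$ the columns of $V$, the zero diagonal says $p_iq_i=0$ for each $i$: one nonzero equation on each $(p_i,q_i)\in K^4$. So the pairs $(U,V)$ have dimension $\le 3n$. The group $GL_2$ acts freely on them by $(Ug^{-1},gV)$ without changing $\Omega$, so $[\Omega]$ varies in dimension $\le 3n-4-1=3n-5$. Given $\Omega$, $x$ is an isomorphism between spaces of dimension $n-2$ and varies in dimension $(n-2)^2$. The total is $\le 3n-5+(n-2)^2=n^2-n-1$.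

By (3), the rank-$(n-2)$ points of $C$ are images of these pairs, so (2) holds. $\square$

## 6. $n\le4$: complete intersections

**Proposition 4.** For $n=2,3$, $\mathfrak P_{n-1}=\mathfrak Q$ is prime. For $n=4$, $\mathfrak P_3=I\cap\mathfrak Q$ with $I$ and $\mathfrak Q$ incomparable.

*Proof.* *Purpose: when $\operatorname{ht}P$ equals the number of generators, unmixedness leaves only minimal primes to check.*

Let $n\le3$. Components of $V(P)$ have codimension $\le n<4$, so $V(I)$ contains none of them, and $V(P)=V(\mathfrak Q)$ by Lemma 2. Thus $P$ has height $n$ and $n$ generators, so it is unmixed with only associated prime $\mathfrak Q$, and $P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}$ by (1). Hence $P=\mathfrak Q$.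

Let $n=4$. Then $V(P)=V(I)\cup V(\mathfrak Q)$, and both pieces are irreducible of codimension $4$. They are distinct because $\det X\in I$ and $\det X\notin\mathfrak Q$; being of equal height, $I$ and $\mathfrak Q$ are incomparable. So $P$ is a complete intersection of height $4$, unmixed, with associated primes $I$ and $\mathfrak Q$. Since $P_I=I_I$ by Lemma 3 and $P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}$ by (1), the primary components of $P$ are $I$ and $\mathfrak Q$. $\square$

At $n=5$ this argument stops. It is still true that $P$ agrees with $I$ at $I$ and with $\mathfrak Q$ at $\mathfrak Q$. But $P$ now has five generators and height $\min(4,5)=4$, so unmixedness is not available, and generic agreement does not exclude embedded primes: recall $(x^2,xy)$, with two generators and height one. We need a bound on the height of the associated primes of $P$ so that Lemmas 2 and 3 reach all of them.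

## 7. $n=5$: one generator more than the height, and linkage

**Proposition 5.** For $n=5$, $\mathfrak P_4=I\cap\mathfrak Q$ with $I$ and $\mathfrak Q$ incomparable.

*Proof.* We have $\operatorname{ht}I=4$, $\operatorname{ht}\mathfrak Q=5$, $\operatorname{ht}P=4$.

**Step 1: a complete intersection inside $P$.** *Purpose: write $P$ as a complete intersection plus one element.* We choose $K$-linear combinations $c_1,\dots,c_4$ of $a_1,\dots,a_5$ one at a time, so that $(c_1,\dots,c_k)$ has height $k$. Given $c_1,\dots,c_k$ with $k<4$, the minimal primes of $(c_1,\dots,c_k)$ are finitely many of height $k$, and none contains $P$. So each meets the span of the $a_i$ in a proper subspace. Since $K$ is infinite, some $c_{k+1}$ in the span avoids all of them. As $(c_1,\dots,c_k)$ is unmixed, $c_{k+1}$ is a nonzerodivisor modulo it, so $c_1,\dots,c_4$ is a regular sequence. Put $\mathfrak c=(c_1,\dots,c_4)$, of height $4$. The $c_i$ are linearly independent, as three elements generate an ideal of height at most $3$. The $a_i$ are linearly independent too, since the monomial $\prod_{j\ne i}x_{jj}$ occurs only in $a_i$. So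 we can complete to a basis $c_1,\dots,c_5$ of their span, and $P=\mathfrak c+(c_5)$.

**Step 2: $\mathfrak c:c_5=\mathfrak c:I$.** *Purpose: replace an unknown colon ideal by one that linkage controls.* Since $P=\mathfrak c+(c_5)$ and $P\subseteq I$, we have $\mathfrak c:c_5=\mathfrak c:P\supseteq\mathfrak c:I$. If $I=(f_1,\dots,f_k)$, then $r\mapsto(rf_1,\dots,rf_k)$ embeds $R/(\mathfrak c:I)$ into $(R/\mathfrak c)^k$. So the associated primes of $R/(\mathfrak c:I)$, and hence those of its submodule $(\mathfrak c:P)/(\mathfrak c:I)$, are associated to $R/\mathfrak c$ and have height $4$. A nonzero module is nonzero at each of its associated primes. So it suffices to check equality after localizing at primes $\mathfrak p\supseteq\mathfrak c$ of height $4$; colons of finitely generated ideals commute with localization.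

If $\mathfrak p=I$, then $P_{\mathfrak p}=I_{\mathfrak p}$ by Lemma 3. If $\mathfrak p\ne I$, then $\mathfrak p\not\supseteq I$ because both have height $4$, and $\mathfrak p\not\supseteq\mathfrak Q$ because $\operatorname{ht}\mathfrak Q=5$. So $\mathfrak p\not\supseteq P$ by Lemma 2, and $P_{\mathfrak p}=I_{\mathfrak p}=R_{\mathfrak p}$. In both cases the two colon ideals agree at $\mathfrak p$.

**Step 3: $R/(\mathfrak c:I)$ is locally Cohen–Macaulay of codimension $4$, or zero.** *Purpose: get a projective dimension.* This is linkage (Peskine–Szpiro, *Liaison des variétés algébriques*); here is the argument. Localize at a prime $\mathfrak p$. If $\mathfrak p\not\supseteq\mathfrak c$, the module is zero. If $\mathfrak p\supseteq\mathfrak c$ and $\mathfrak p\not\supseteq I$, then $(\mathfrak c:I)_{\mathfrak p}=\mathfrak c_{\mathfrak p}$, and $R_{\mathfrak p}/\mathfrak c_{\mathfrak p}$ is Cohen–Macaulay of codimension $4$. Let $\mathfrak p\supseteq I$, put $S=R_{\mathfrak p}/\mathfrak c_{\mathfrak p}$, and write $\bar I=I_{\mathfrak p}/\mathfrak c_{\mathfrak p}\subseteq S$. The ring $S$ is Gorenstein, and $S/\bar I$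 is Cohen–Macaulay of the same dimension as $S$. Recall that over a Gorenstein local ring $S$, a Cohen–Macaulay module $M$ of dimension $\dim S$ has $\operatorname{Ext}^i_S(M,S)=0$ for $i>0$, and $\operatorname{Hom}_S(M,S)$ is again zero or Cohen–Macaulay of dimension $\dim S$. By the depth lemma for $0\to\bar I\to S\to S/\bar I\to0$, the module $\bar I$ is zero or Cohen–Macaulay of dimension $\dim S$. Dualizing this sequence gives
$$0\to\operatorname{Hom}_S(S/\bar I,S)\to S\to\operatorname{Hom}_S(\bar I,S)\to\operatorname{Ext}^1_S(S/\bar I,S)=0 .$$
The image of $\operatorname{Hom}_S(S/\bar I,S)$ in $S$ is $0:_S\bar I=(\mathfrak c:I)_{\mathfrak p}/\mathfrak c_{\mathfrak p}$. So $(R/(\mathfrak c:I))_{\mathfrak p}\cong\operatorname{Hom}_S(\bar I,S)$, which is zero or Cohen–Macaulay of dimension $\dim S=\dim R_{\mathfrak p}-4$.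

**Step 4: associated primes of $P$ have height at most $5$.** By Auslander–Buchsbaum over the regular ring $R_{\mathfrak p}$, the localizations of $R/\mathfrak c$ and of $R/(\mathfrak c:c_5)=R/(\mathfrak c:I)$ have projective dimension $\le4$. From
$$0\to R/(\mathfrak c:c_5)\xrightarrow{\;c_5\;}R/\mathfrak c\to R/P\to0$$
we get $\operatorname{pd}_{R_{\mathfrak p}}(R/P)_{\mathfrak p}\le5$ for all $\mathfrak p$. If $\mathfrak p\in\operatorname{Ass}(R/P)$, then $(R/P)_{\mathfrak p}$ has depth $0$, and Auslander–Buchsbaum gives $\operatorname{ht}\mathfrak p=\operatorname{pd}_{R_{\mathfrak p}}(R/P)_{\mathfrak p}\le5$.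

**Step 5: conclusion.** Let $\mathfrak p\in\operatorname{Ass}(R/P)$. If $\mathfrak p\supseteq I$, then $\operatorname{ht}\mathfrak p\le5=n$, so $P_{\mathfrak p}=I_{\mathfrak p}$ by Lemma 3, and $\mathfrak p=I$ because $I$ is prime. If $\mathfrak p\not\supseteq I$, then $P_{\mathfrak p}=\mathfrak Q_{\mathfrak p}$ by Lemma 2, and $\mathfrak p=\mathfrak Q$. So $\operatorname{Ass}(R/P)\subseteq\{I,\mathfrak Q\}$. These primes are incomparable: $I\not\supseteq\mathfrak Q$ by height, and $\mathfrak Q\not\supseteq I$ because $\det X\in I\setminus\mathfrak Q$. Since $P_I=I_I$ and $P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}$, primary decomposition gives $P=I\cap\mathfrak Q$. $\square$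

Propositions 4 and 5 prove part (b) of Theorem 1. The last proof used, in Steps 1 and 4, that $P$ is a complete intersection of height $4$ plus *one* further element. For $n=6$ there are two further elements, and the bound on associated primes is gone. We now look for a nilpotent near the matrices of corank $3$.

## 8. $n=6$: Schur coordinates near corank $3$

*Purpose of this section: turn six equations on a $6\times6$ matrix into six linear conditions on the adjugate of a $3\times3$ matrix.*

Write $X=\begin{pmatrix}A'&B\\C&D\end{pmatrix}$ in $3\times3$ blocks and $\delta=\det D$. In $K[X]_\delta$ put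
$$E=BD^{-1},\qquad G=D^{-1}C,\qquad Y=A'-BD^{-1}C .$$
Since $A'=Y+EDG$, $B=ED$, $C=DG$, we have $K[X]_\delta=K[Y,E,G,D]_\delta$, and the entries of $Y,E,G,D$ are algebraically independent. On $\delta\ne0$, the matrices of rank $3$ are those with $Y=0$. From
$$X=\begin{pmatrix}1&E\\0&1\end{pmatrix}\begin{pmatrix}Y&0\\0&D\end{pmatrix}\begin{pmatrix}1&0\\G&1\end{pmatrix}$$
we get $\det X=\delta\det Y$, and, inverting and multiplying by $\delta\det Y$,
$$\operatorname{adj}X=\delta\left[\begin{pmatrix}1\\-G\end{pmatrix}\operatorname{adj}(Y)\begin{pmatrix}1&-E\end{pmatrix}+\begin{pmatrix}0&0\\0&\det Y\cdot D^{-1}\end{pmatrix}\right]. \tag{4}$$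
Let $g_j$ be the $j$-th row of $G$, $e_j$ the $j$-th column of $E$, and $h_j=(D^{-1})_{jj}$. For $3\times3$ matrices $A$ define the linear forms
$$\ell_j(A)=A_{jj},\qquad \ell_{3+j}(A)=g_jAe_j\qquad(j=1,2,3).$$
By (4), the diagonal entries of $\operatorname{adj}X$ are $\delta\,\ell_j(\operatorname{adj}Y)$ and $\delta\,(\ell_{3+j}(\operatorname{adj}Y)+h_j\det Y)$. Let $F=\operatorname{Frac}K[E,G,D]$. Then $F[Y]$ is a localization of $K[X]_\delta$, the element $\delta$ is a unit in it, and
$$\mathfrak P_5F[Y]=:H=\big(\ell_j(\operatorname{adj}Y),\;\ell_{3+j}(\operatorname{adj}Y)+h_j\det Y\;:\;j=1,2,3\big). \tag{5}$$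
The cubic terms $h_j\det Y$ make $H$ inhomogeneous. First drop them: let
$$J=(\ell_1(\operatorname{adj}Y),\dots,\ell_6(\operatorname{adj}Y))\subset F[Y],\qquad L=\{A\in\operatorname{Mat}_3(F):\ell_1(A)=\dots=\ell_6(A)=0\}.$$
$J$ is generated by six quadrics, and $Y_0$ is a zero of $J$ exactly when $\operatorname{adj}Y_0$ satisfies the equations of $L$.

**Lemma 6.** (i) $\ell_1,\dots,\ell_6$ are linearly independent over $F$, so $\dim_FL=3$. (ii) $L$ contains an invertible matrix. (iii) $L\otimes_F\bar F$ contains no matrix of rank $1$.

*Proof.* **(i)** *We test independence at one special value of $E,G$.* On zero-diagonal matrices, let $\Delta\in K[E,G]$ be the determinant of the coefficients of $A_{12},A_{23},A_{31}$ in $\ell_4,\ell_5,\ell_6$. Specialize $G\mapsto1$ and $e_1,e_2,e_3\mapsto\varepsilon_2,\varepsilon_3,\varepsilon_1$ (standard basis vectors). Then $\ell_4,\ell_5,\ell_6$ become $A_{12},A_{23},A_{31}$, so $\Delta\mapsto1$ and $\Delta\neq0$. Hence $\ell_4,\ell_5,\ell_6$ are independent on the common kernel of $\ell_1,\ell_2,\ell_3$, and all six forms are independent.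

**(ii)** On $L$ the diagonal is zero, and solving $\ell_4=\ell_5=\ell_6=0$ expresses $A_{12},A_{23},A_{31}$ as linear functions of $A_{21},A_{32},A_{13}$ with coefficients in $K[E,G]_\Delta$. At the special point these coefficients are $0$. The matrix in $L$ with $A_{21}=A_{32}=A_{13}=1$ has determinant in $K[E,G]_\Delta$, and its value at the special point is the determinant of a $3$-cycle permutation matrix, namely $1$. So the determinant is nonzero.

**(iii)** Let $A=uv^T$ with nonzero $u,v\in\bar F^3$ and all $\ell_i(A)=0$. Then $u_iv_i=0$ for $i=1,2,3$, so $u$ and $v$ have disjoint nonempty supports in $\{1,2,3\}$, and one support is a single index. If it is the support of $u$, then $g_ju\ne0$ for all $j$, because the entries of $G$ are nonzero. Now $\ell_{3+j}(A)=(g_ju)(v^Te_j)=0$ gives $v^TE=0$, and $v=0$ since $\det E\ne0$, a contradiction. If it is the support of $v$, then $v^Te_j\ne0$ for all $j$ because the entries of $E$ are nonzero, so $Gu=0$ and $u=0$, a contradiction. $\square$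

Part (iii) cannot be tested at the special point used for (i) and (ii). There $L$ becomes the space of matrices supported in the positions $(2,1),(3,2),(1,3)$, which contains matrices with one nonzero entry, of rank $1$. This is why we work over the generic field $F$.

## 9. Fifty-five cubics against fifty-four

*Purpose of this section: find a cubic form that vanishes on $V(J)$ but is not in $J$.*

The idea is to count. The zeros of $J$ of rank $\le 1$ have zero adjugate, there are none of rank $2$ by Lemma 6(iii), and the invertible ones come from $L$ via the adjugate, since $\operatorname{adj}(\operatorname{adj}Y_0)=\det(Y_0)Y_0$. So a cubic in the ideal of $2$-minors is in $\sqrt J$ as soon as it vanishes on $\operatorname{adj}(L)$. The naive cost of that condition is the number of coefficients of a form of degree $6$ in three variables, which is $28$. The point is that the degree-$6$ form is divisible by $\det A$, so the cost is only that of a cubic form, namely $10$.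

**Lemma 7.** There is a cubic form $f\in F[Y]$ with $f\in\sqrt J$ and $f\notin J+(\det Y)$.

*Proof.* **Step 1: cubics in the ideal of $2$-minors.** Let $I_2\subset F[Y]$ be the ideal of $2$-minors of $Y$. We show $\dim(I_2)_3\ge65$. We have $\dim F[Y]_3=\binom{11}{3}=165$. Modulo $I_2$, $y_{ia}y_{jb}\equiv y_{ib}y_{ja}$, so the class of a cubic monomial $y_{i_1a_1}y_{i_2a_2}y_{i_3a_3}$ depends only on the multiset of its row indices and the multiset of its column indices. There are $10$ choices for each, so $\dim(F[Y]/I_2)_3\le100$.

**Step 2: the map $\Phi$.** Let $A=A(s,t,w)$ be the generic element of $L$, a matrix of linear forms in coordinates $s,t,w$ on $L$. By Lemma 6(ii), $\det A\ne0$ in $F[s,t,w]$. The $2$-minors of $\operatorname{adj}A$ are, up to sign, the entries of $\operatorname{adj}(\operatorname{adj}A)=\det(A)\,A$. An element $g\in(I_2)_3$ is a sum of products of a linear form and a $2$-minor. At $\operatorname{adj}A$, the linear form gives a quadric in $s,t,w$ and the $2$-minor gives $\det A$ times a linear form. So $g(\operatorname{adj}A)$ is $\det A$ times a cubic form, and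
$$\Phi:(I_2)_3\to F[s,t,w]_3,\qquad\Phi(g)=g(\operatorname{adj}A)/\det A$$
is a linear map into a space of dimension $10$. For $V=\ker\Phi$ we get
$$\dim V\ge65-10=55 .$$

**Step 3: $J_3\subsetneq V$ and $\det Y\notin V$.** The generators of $J$ are linear combinations of $2$-minors, so $J\subseteq I_2$, and $\ell_i(\operatorname{adj}(\operatorname{adj}A))=\det(A)\,\ell_i(A)=0$. So $J_3\subseteq V$. Since $J_3$ is spanned by six quadrics times nine variables, $\dim J_3\le54$, and $J_3\ne V$. By Laplace expansion $\det Y\in(I_2)_3$, and $\Phi(\det Y)=\det(A)^2/\det A=\det A\ne0$.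

**Step 4: the choice of $f$.** Choose $f\in V\setminus J_3$. If $f\in J+(\det Y)$, then in degree $3$ we have $f=j+c\det Y$ with $j\in J_3\subseteq V$ and $c\in F$. So $c\det Y\in V$, hence $c=0$ and $f\in J_3$, a contradiction.

**Step 5: $f\in\sqrt J$.** Let $Y_0\in\operatorname{Mat}_3(\bar F)$ be a zero of $J$ and $A_0=\operatorname{adj}Y_0\in L\otimes\bar F$. If $\operatorname{rank}Y_0\le1$, then $f(Y_0)=0$ because $f\in I_2$. If $\operatorname{rank}Y_0=2$, then $\operatorname{rank}A_0=1$, which Lemma 6(iii) excludes. If $Y_0$ is invertible, then $\operatorname{adj}A_0=\det(Y_0)Y_0$. Since $\Phi(f)=0$, the polynomial $f(\operatorname{adj}A)$ in $s,t,w$ is identically zero, so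
$$0=f(\operatorname{adj}A_0)=f(\det(Y_0)Y_0)=\det(Y_0)^3f(Y_0),$$
and $f(Y_0)=0$. By the Nullstellensatz a power of $f$ lies in $J\bar F[Y]\cap F[Y]=J$, where the last equality holds because $\bar F[Y]$ is free over $F[Y]$ with a basis containing $1$. $\square$

## 10. A substitution that restores $h_j\det Y$

*Purpose of this section: carry $f$ from $J$ to the true ideal $H$ of (5).* The difference between the two is the matrix of corrections $h_j\det Y$. The observation is that $Y^{-1}\mapsto Y^{-1}+N$, for a constant matrix $N$, adds $\det Y\cdot N$ to the adjugate, up to a unit.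

**Proposition 8.** Let $Z$ be a generic $6\times6$ matrix. There are $f_6\in K[Z]$ and $m\ge1$ with
$$f_6^m\in\mathfrak P_5(Z),\qquad f_6\notin\mathfrak P_5(Z)+(\det Z). \tag{6}$$
In particular, $\mathfrak P_5$ is not reduced for $n=6$.

*Proof.* We write $X$ for $Z$ and keep the notation of Section 8.

**Step 1: an automorphism.** By Lemma 6(i) there is $N\in\operatorname{Mat}_3(F)$ with $\ell_j(N)=0$ and $\ell_{3+j}(N)=h_j$ for $j=1,2,3$. Let $U=F[Y]_{(Y)}$ be the local ring at the origin. The matrix $1+NY$ is invertible over $U$, since its determinant $u$ has constant term $1$. Let $\theta:U\to U$ be the $F$-algebra map with $Y\mapsto Y'=Y(1+NY)^{-1}$. It exists because the entries of $Y'$ lie in the maximal ideal, so polynomials with nonzero constant term go to units. It is an automorphism with inverse $Y\mapsto Y(1-NY)^{-1}$: indeed $1-NY'=1-NY(1+NY)^{-1}=(1+NY)^{-1}$, so $Y'(1-NY')^{-1}=Y$, and the other composition is the same computation with $-N$ for $N$.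

**Step 2: $\theta(JU)=HU$.** We have $\det Y'=u^{-1}\det Y$ and $Y'^{-1}=(1+NY)Y^{-1}=Y^{-1}+N$ over the fraction field, so
$$\operatorname{adj}Y'=\det Y'\cdot Y'^{-1}=u^{-1}(\operatorname{adj}Y+\det Y\cdot N).$$
Hence $\theta(\ell_i(\operatorname{adj}Y))=u^{-1}\big(\ell_i(\operatorname{adj}Y)+\ell_i(N)\det Y\big)$ for $i=1,\dots,6$. By the choice of $N$ these are the generators of $H$ in (5), up to the unit $u^{-1}$. So $\theta(JU)=HU$, and $\theta(\det Y)=u^{-1}\det Y$.

**Step 3: $f$ stays outside after localizing.** Suppose $f\in(J+(\det Y))U$. Then $sf\in J+(\det Y)$ for some $s\in F[Y]$ with $s(0)\ne0$. The ideal is homogeneous, and the degree-$3$ component of $sf$ is $s(0)f$, so $f\in J+(\det Y)$, contrary to Lemma 7. Therefore $f'=\theta(f)$ satisfies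
$$f'^m\in HU\ \text{ for some } m\ge1,\qquad f'\notin HU+(\det Y)U .$$

**Step 4: clearing denominators.** $U$ is a localization of $K[X]$, $HU=\mathfrak P_5U$, and $(\det Y)U=(\det X)U$ because $\det X=\delta\det Y$ with $\delta$ a unit of $U$. Write $f'=a/s$ with $a,s\in K[X]$ and $s$ a unit of $U$. Then $a^m=s^mf'^m\in\mathfrak P_5U$, so $s'a^m\in\mathfrak P_5$ for some $s'\in K[X]$ that is a unit in $U$. Put $f_6=s'a$. Then $f_6^m=s'^{\,m-1}\cdot s'a^m\in\mathfrak P_5$. If $f_6$ were in $\mathfrak P_5+(\det X)$, then $f'=f_6/(ss')$ would be in $HU+(\det Y)U$, a contradiction. This is (6). $\square$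

So the conjecture fails at $n=6$. Non-reducedness alone would only need $f_6\notin\mathfrak P_5$; the stronger statement in (6), with $\det Z$ added, is what lets us go up in $n$.

## 11. From $n=6$ to every $n\ge7$

**Proposition 9.** For every $n\ge7$, $\mathfrak P_{n-1}$ is not reduced.

*Proof.* **Step 1: a candidate nilpotent.** Write $X=\begin{pmatrix}X_{11}&B\\C&D\end{pmatrix}$ with $X_{11}$ of size $6\times6$ and $D$ of size $(n-6)\times(n-6)$, and put $\delta=\det D$, $S=X_{11}-BD^{-1}C$ over $K[X]_\delta$. For $i\le6$, deleting row and column $i$ of $X$ leaves $D$ intact, and the Schur complement of $D$ in the smaller matrix is $S$ with row and column $i$ deleted. So the principal $(n-1)$-minor of $X$ omitting $i$ is $\delta$ times the principal $5$-minor of $S$ omitting $i$. Put $g=f_6(S)\in K[X]_\delta$. Substituting $S$ for $Z$ in $f_6^m\in\mathfrak P_5(Z)$ gives $g^m\in\mathfrak P_{n-1}K[X]_\delta$.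

**Step 2: $g$ is not in the ideal.** If $\mathfrak P_{n-1}$ were reduced, so would be its localization, and $g\in\mathfrak P_{n-1}K[X]_\delta$. Apply the homomorphism $K[X]_\delta\to K[Z]$ with $X_{11}\mapsto Z$, $B,C\mapsto0$, $D\mapsto1$. It sends $S$ to $Z$, so $g$ to $f_6$. The principal $(n-1)$-minors omitting $i\le6$ go to the principal $5$-minors of $Z$, and those omitting $i>6$ go to $\det\operatorname{diag}(Z,1_{n-7})=\det Z$. Hence $f_6\in\mathfrak P_5(Z)+(\det Z)$, contradicting (6). $\square$

Propositions 8 and 9 prove part (a), and with Propositions 4 and 5 the proof of Theorem 1 is complete. $\blacksquare$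

## 12. Fields that are not algebraically closed

The classification "$\mathfrak P_{n-1}$ is reduced if and only if $n\le5$" holds over every field $K$. Sections 8–11 never used that $K$ is algebraically closed, as the Nullstellensatz was applied over $\bar F$. So $\mathfrak P_{n-1}$ is not reduced for $n\ge6$. For $n\le5$, the ring $K[X]/\mathfrak P_{n-1}$ embeds in $\bar K[X]/\mathfrak P_{n-1}\bar K[X]$, because $\bar K$ is free over $K$ with a basis containing $1$. The larger ring is reduced by Theorem 1, and a subring of a reduced ring is reduced.
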